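\title{A counterexample to a conjecture on the exact constant in the Jackson--Stechkin inequality}

\begin{abstract}
Let $K_{n,r}(\delta)$ be the smallest constant in the inequality $E_{n-1}(f)\le K\,\omega_r(f,\delta)$ between the error of best uniform approximation by trigonometric polynomials of degree at most $n-1$ and the $r$-th modulus of smoothness. We prove that for every even $r\ge4$ and every $0<\alpha<\frac32$ one has $K_{n,r}(\alpha\pi/n)>\binom{r}{r/2}^{-1}$ for all large $n$. This disproves the conjecture that $\sup_n K_{n,r}(\pi/n)=\binom{r}{\lfloor r/2\rfloor}^{-1}$ for all $r$. The functions that give the bound are built from signs of affine maps on the rational span of $2n$ rationally independent nodes.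
\end{abstract}

\section{The problem and the result}\label{sec:intro}

Let $C$ be the space of continuous $2\pi$-periodic real functions on $\mathbb{R}$ with the norm $\|f\|=\max_x|f(x)|$, and let $\mathcal{T}_{n-1}$ be the space of real trigonometric polynomials of degree at most $n-1$. For $f\in C$, $n,r\in\mathbb{N}$ and $\delta>0$ put
\[
E_{n-1}(f)=\inf_{T\in\mathcal{T}_{n-1}}\|f-T\|,\qquad
\omega_r(f,\delta)=\sup_{0<h\le\delta}\|\Delta_h^rf\|,
\]
where
\[
\Delta_h^rf(x)=\sum_{l=0}^r(-1)^{r-l}\binom rl f(x+lh).
\]
The first quantity is the error of best uniform approximation. The second, the $r$-th modulus of smoothness, measures how far $f$ is, at scales up to $\delta$, from an algebraic polynomial of degree $r-1$, because $\Delta_h^r$ annihilates such polynomials. It is positive for non-constant $f$: if $\Delta_h^rf=0$ for all $0<h\le\delta$, then the Fourier coefficients satisfy $(e^{\mathrm{i}mh}-1)^r\hat f(m)=0$ for these $h$, so $\hat f(m)=0$ for $m\ne0$. The \emph{Stechkin constant}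
\[
K_{n,r}(\delta)=\sup_{f}\frac{E_{n-1}(f)}{\omega_r(f,\delta)},
\]
with the supremum over non-constant $f\in C$, is the best constant in the inequality $E_{n-1}(f)\le K\omega_r(f,\delta)$.

The first harmonic outside $\mathcal{T}_{n-1}$ shows why $\delta=\pi/n$ is a natural scale. For $f(x)=\cos nx$ we have $\|\Delta_h^rf\|=|e^{\mathrm{i}nh}-1|^r=|2\sin\frac{nh}2|^r$, which increases up to $h=\pi/n$, where it reaches its maximum $2^r$. Also $E_{n-1}(f)=1$, because the functional $u\mapsto\frac1{2n}\sum_{l=0}^{2n-1}(-1)^lu(l\pi/n)$ has norm $1$, vanishes on $\mathcal{T}_{n-1}$ (a geometric sum), and equals $1$ at $f$. Hence $K_{n,r}(\pi/n)\ge2^{-r}$. The number $2^r$ is the sum of all binomial coefficients in $\Delta_h^r$, and one may hope to do better with rough functions, on which these coefficients do not all act in the same direction. Let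
\[
\gamma_r^*=\binom{r}{\lfloor r/2\rfloor}^{-1}
\]
be the reciprocal of the largest coefficient. For $r=1$ we have $\gamma_1^*=1$, and Korneichuk proved that $1-\frac1{2n}\le K_{n,1}(\frac\pi n)<1$, so that $\sup_nK_{n,1}(\pi/n)=\gamma_1^*$. For even $r$ we shall see in Section~\ref{sec:steps} that a function with an isolated jump gives the ratio $\gamma_r^*$ exactly. The following conjecture is posed in \cite{FKS}:
\begin{equation}\label{eq:conj}
\sup_{n\in\mathbb{N}}K_{n,r}\Big(\frac\pi n\Big)=\gamma_r^*\qquad\text{for all }r\in\mathbb{N}.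
\end{equation}
For even $r$ it says that at the scale $\pi/n$ no function does better than a jump. We show that this is false.

\begin{theorem}\label{thm:main}
Let $r=2k\ge4$ be even and $0<\alpha<\frac32$. There is $n_0=n_0(r,\alpha)$ such that
\[
K_{n,r}\Big(\frac{\alpha\pi}n\Big)>\gamma_r^*=\binom{2k}k^{-1}\qquad\text{for all }n\ge n_0.
\]
\end{theorem}

With $\alpha=1$ we get $\sup_nK_{n,r}(\pi/n)>\gamma_r^*$ for every even $r\ge4$; for instance $\sup_nK_{n,4}(\pi/n)>\frac16$. So \eqref{eq:conj} fails. The cases $r=2$ and $r$ odd are not decided here.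

The test function has the form $F=F_1+\varepsilon g$. The function $F_1$ consists of narrow spikes and takes the values $\pm1$ alternately at $2n$ nodes; it is as good as a jump, and its differences have room to spare unless they are centered near a node. The function $g$ is linear around the nodes, so it does not change the differences there, but it increases the error of approximation. Section~\ref{sec:reduction} makes this reduction precise. The heart of the matter is the construction of $F_1$. Its discrete model lives on the rational span of the nodes; Section~\ref{sec:model} finds it by hand for $r=4$, and Section~\ref{sec:G} proves the estimates in general. Sections~\ref{sec:finite} and~\ref{sec:spikes} turn the model first into a finitely supported function and then into a continuous one.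

\section{Central differences and step patterns}\label{sec:steps}

Fix $k\ge2$ and $r=2k$. It is convenient to center the difference and to normalize its largest coefficient to $1$. Put
\[
B=\binom{2k}k,\qquad a_j=\frac1B\binom{2k}{k+j}\quad(|j|\le k),\qquad \Lambda=\sum_{|j|\le k}a_j=\frac{4^k}B,
\]
and, for a sequence $\sigma=(\sigma_j)_{|j|\le k}$ and a function $f$,
\[
D(\sigma)=\sum_{j=-k}^k(-1)^ja_j\sigma_j,\qquad D_hf(x)=\sum_{j=-k}^k(-1)^ja_jf(x+jh).
\]
Then $\Delta_h^rf(x-kh)=(-1)^kB\,D_hf(x)$ and $D_{-h}=D_h$, so
\begin{equation}\label{eq:omega}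
\omega_r(f,\delta)=B\sup_{x,\ 0<|h|\le\delta}|D_hf(x)|.
\end{equation}
Theorem~\ref{thm:main} thus asks for functions whose error $E_{n-1}$ exceeds the supremum of $|D_h|$. We call $x$ the \emph{center} and $h$ the \emph{step} of the progression $x+jh$, $|j|\le k$. We use freely that
\[
a_0=1,\quad a_{-j}=a_j,\quad a_1=\frac k{k+1},\quad a_2=a_1\frac{k-1}{k+2}>0,\quad a_j\le a_1\ (j\ne0),
\]
that $|D(\sigma)|\le\Lambda\max_j|\sigma_j|$, and that $D_h$ annihilates linear functions (because $\sum_j(-1)^ja_j=0$ and, by symmetry, $\sum_j(-1)^ja_jj=0$).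

The basic computation is the value of $D$ on a sequence of signs with one sign change. We need it for progressions in a totally ordered rational vector space, that is, a vector space over $\mathbb{Q}$ with a total order preserved by translations and by multiplication with positive rationals. Only three such spaces occur: $\mathbb{R}$, $\mathbb{Q}$, and $\mathbb{Q}^2$ with the lexicographic order, in which the sign of $(s,t)$ is the sign of $s$ if $s\ne0$ and the sign of $t$ if $s=0$. A \emph{step pattern} is a sequence $\sigma_j=\operatorname{sgn}(\mathbf a+j\mathbf b)\in\{-1,0,1\}$, $|j|\le k$, with $\mathbf a,\mathbf b$ in such a space.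

For $r=4$,
\[
D(\sigma)=\tfrac16(\sigma_{-2}+\sigma_2)-\tfrac23(\sigma_{-1}+\sigma_1)+\sigma_0,
\]
and the patterns $({-}{+}{+}{+}{+})$, $({-}{-}{+}{+}{+})$, $({-}{-}{-}{+}{+})$, $({-}{-}{-}{-}{+})$ give $-\frac13,\,1,\,-1,\,\frac13$. The value $1$ is attained only when the center is positive and has a negative neighbor. This is the general rule.

\begin{lemma}\label{lem:step}
Let $\sigma_j=\operatorname{sgn}(\mathbf a+j\mathbf b)$ be a step pattern and $\vartheta=\min(\frac12,\frac2{k+1})$. Then $|D(\sigma)|\le1$. If $D(\sigma)=1$, then $\mathbf a>0$, and $\mathbf a-\mathbf b<0$ or $\mathbf a+\mathbf b<0$. If $D(\sigma)\ne1$, then $D(\sigma)\le1-\vartheta$.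
\end{lemma}

\begin{proof}
If $\sigma$ is constant, then $D(\sigma)=0$. Otherwise $\mathbf b\ne0$, and since $a_{-j}=a_j$ we may assume $\mathbf b>0$. Then $\mathbf a+j\mathbf b$ is strictly increasing in $j$ and has at most one zero. Put $c_m=\sum_{j\ge m}(-1)^ja_j$ for $-k\le m\le k+1$; then $c_{-k}=c_{k+1}=0$ and $\sum_{j<m}(-1)^ja_j=-c_m$. Pascal's rule makes the sum $\sum_{l\ge s}(-1)^l\binom pl$ telescope to $(-1)^s\binom{p-1}{s-1}$ for $1\le s\le p$. With $p=2k$, $s=k+m$ and $B=2\binom{2k-1}{k-1}=2\binom{2k-1}{k}$ this gives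
\[
2c_m=(-1)^m\binom{2k-1}{k+m-1}\Big/\binom{2k-1}{k-1}\qquad(-k<m\le k).
\]
Hence $2c_0=1$, $2c_1=-1$, and for all other $m$
\[
|2c_m|\le\binom{2k-1}{k-2}\Big/\binom{2k-1}{k-1}=\frac{k-1}{k+1}=1-\frac2{k+1}.
\]
If $\sigma$ has no zero, then $\sigma_j=-1$ for $j<m$ and $\sigma_j=1$ for $j\ge m$, for some $-k<m\le k$, and $D(\sigma)=2c_m$. This equals $1$ only for $m=0$, which means $\mathbf a>0>\mathbf a-\mathbf b$. If $\sigma_i=0$, then $D(\sigma)=c_{i+1}+c_i$. These two numbers have modulus at most $\frac12$ and opposite signs (or one of them is $0$), so $|D(\sigma)|\le\frac12$.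
\end{proof}

We can now see where $\gamma_r^*$ comes from. Allow for a moment the bounded, discontinuous function $f(x)=\operatorname{sgn}\sin x$, and let $2k\delta<\pi$. For $|h|\le\delta$ the points $x+jh$ lie in an interval of length less than $\pi$, on which $f(t)=\pm\operatorname{sgn}(t-m\pi)$ for some $m$. By Lemma~\ref{lem:step}, $|D_hf(x)|\le1$, with equality for $0<x<h$. Since $f$ jumps by $2$, every continuous $T$ has $\sup|f-T|\ge1$, with equality for $T=0$. So the ratio of the error to the modulus of smoothness is exactly $1/B=\gamma_r^*$.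

\section{Nodes, the annihilating functional, and a reduction}\label{sec:reduction}

The lower bound that comes from a jump does not improve when a continuous function is added. We want a lower bound for $E_{n-1}$ that is linear in $f$ and therefore responds to perturbations. It comes from a functional supported on $2n$ nodes.

Let $\delta=\alpha\pi/n$. Since $\alpha<\frac32$, we can fix $\theta\in(\frac23,1)$, depending only on $\alpha$, with $\theta\alpha<1$. Choose real numbers $x_1<\dots<x_{2n}$, linearly independent over $\mathbb{Q}$, with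
\begin{equation}\label{eq:spacing}
\tfrac23\delta<x_{i+1}-x_i<\theta\delta .
\end{equation}
To do so, take $x_1\ne0$ and choose each $x_{i+1}$ in the required open interval outside the countable set $\operatorname{span}_{\mathbb{Q}}(x_1,\dots,x_i)$. Put $X=\{x_1,\dots,x_{2n}\}$, $I=[x_1,x_{2n}]$ and $s_i=(-1)^i$. Then $|I|<2n\theta\delta=2\pi\alpha\theta$, and \eqref{eq:spacing} has two consequences: consecutive nodes are at a distance $|d|$ with $|d|<\delta<\frac32|d|$, and two distinct nodes at distance at most $\delta$ are consecutive, since otherwise their distance exceeds $\frac43\delta$. From now on $n\ge n_0$, where $n_0(r,\alpha)$ is fixed by \eqref{eq:length} below; that condition implies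
\begin{equation}\label{eq:length0}
|I|+(2k+2)\delta<2\pi .
\end{equation}

Recall that $\dim\mathcal{T}_{n-1}=2n-1$, and that a nonzero $T\in\mathcal{T}_{n-1}$ has at most $2n-2$ zeros in any interval of length less than $2\pi$, because $e^{\mathrm{i}(n-1)x}T(x)$ is a polynomial of degree at most $2n-2$ in $e^{\mathrm{i}x}$.

\begin{lemma}\label{lem:functional}
There are numbers $\lambda_1,\dots,\lambda_{2n}$ with $\operatorname{sgn}\lambda_i=s_i$ and $\sum_i|\lambda_i|=1$ such that $\sum_i\lambda_iT(x_i)=0$ for all $T\in\mathcal{T}_{n-1}$. They satisfy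
\[
E_{n-1}(f)\ge\sum_i\lambda_if(x_i)\quad(f\in C),\qquad\text{and}\qquad\sum_i\lambda_ix_i\ne0 .
\]
\end{lemma}

\begin{proof}
Evaluation at any $2n-1$ of the nodes is an injective, hence bijective, linear map $\mathcal{T}_{n-1}\to\mathbb{R}^{2n-1}$. So any $2n-1$ of the $2n$ functionals $T\mapsto T(x_i)$ are linearly independent, while all $2n$ are dependent. This gives a nontrivial relation $\sum_i\lambda_iT(x_i)=0$ with all $\lambda_i\ne0$. Apply it to $T_i(x)=\prod_{l\ne i,i+1}\sin\frac{x-x_l}2$. This product of $2n-2$ factors lies in $\mathcal{T}_{n-1}$, since $2\sin\frac{x-a}2\sin\frac{x-b}2=\cos\frac{a-b}2-\cos(x-\frac{a+b}2)$. It vanishes at $x_l$ for $l\ne i,i+1$ and, as $|I|<2\pi$, has no zero on $[x_i,x_{i+1}]$. So $\lambda_iT_i(x_i)+\lambda_{i+1}T_i(x_{i+1})=0$ with $T_i(x_i)T_i(x_{i+1})>0$, whence $\lambda_i\lambda_{i+1}<0$. Scaling gives the normalization. For $f\in C$ and $T\in\mathcal{T}_{n-1}$ we have $\sum_i\lambda_if(x_i)=\sum_i\lambda_i(f-T)(x_i)\le\|f-T\|$.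

The range of the evaluation map $\mathcal{T}_{n-1}\to\mathbb{R}^{2n}$ has dimension $2n-1$ and lies in the hyperplane $\{\xi:\sum_i\lambda_i\xi_i=0\}$, so it is this hyperplane. If $\sum_i\lambda_ix_i=0$, there is therefore $T\in\mathcal{T}_{n-1}$ with $T(x_i)=x_i$ for all $i$. By Rolle's theorem, $T'-1$ has at least $2n-1$ zeros in $I$. But $T'-1\in\mathcal{T}_{n-1}$ is nonzero, since its mean over a period is $-1$. This is a contradiction.
\end{proof}

A linear function is invisible to $D_h$ but, by the last statement, visible to the functional. Let $g\in C$ be equal to $\pm x$ on the interval $I+[-(k+1)\delta,(k+1)\delta]$, with the sign chosen so that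
\[
m_g:=\sum_i\lambda_ig(x_i)=\Big|\sum_i\lambda_ix_i\Big|>0 .
\]
By \eqref{eq:length0} the interval is shorter than a period, so $g$ can be completed to an element of $C$ by linear interpolation across the gaps between the translates. If $\operatorname{dist}(x,X+2\pi\mathbb{Z})<\delta$ and $|h|\le\delta$, all points $x+jh$ lie in one translate of the interval, so
\begin{equation}\label{eq:g}
D_hg(x)=0\qquad\text{if }\operatorname{dist}(x,X+2\pi\mathbb{Z})<\delta,\ |h|\le\delta .
\end{equation}
The price of periodicity is that $g$ is not linear everywhere. Where it is not, the main term must leave room.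

\begin{proposition}\label{prop:F1}
There is $c>0$ such that for every $\tau\in(0,1)$ there are $\nu\in(0,\delta)$ and $F_1\in C$ with $F_1(x_i)=s_i$ for all $i$ and, for all $x\in\mathbb{R}$ and $0<|h|\le\delta$,
\[
|D_hF_1(x)|\le1+2\Lambda\tau,\qquad
|D_hF_1(x)|\le1-c+2\Lambda\tau\ \text{ if }\operatorname{dist}(x,X+2\pi\mathbb{Z})\ge\nu .
\]
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main}, given Proposition~\ref{prop:F1}]
Let $\varepsilon=c/(\Lambda\|g\|)$ and $F=F_1+\varepsilon g\in C$. Let $0<|h|\le\delta$. If $\operatorname{dist}(x,X+2\pi\mathbb{Z})<\nu$, then $D_hF(x)=D_hF_1(x)$ by \eqref{eq:g}. Otherwise $|\varepsilon D_hg(x)|\le\varepsilon\Lambda\|g\|=c$, and this is absorbed by the second bound. In both cases $|D_hF(x)|\le1+2\Lambda\tau$, so $\omega_r(F,\delta)\le B(1+2\Lambda\tau)$ by \eqref{eq:omega}. By Lemma~\ref{lem:functional},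
\[
E_{n-1}(F)\ge\sum_i\lambda_is_i+\varepsilon\sum_i\lambda_ig(x_i)=1+\varepsilon m_g .
\]
In particular $F$ is not constant, and $K_{n,r}(\delta)\ge(1+\varepsilon m_g)/(B(1+2\Lambda\tau))$. The number $\varepsilon m_g>0$ does not depend on $\tau$. Letting $\tau\to0$ gives $K_{n,r}(\delta)\ge(1+\varepsilon m_g)/B>\gamma_r^*$.
\end{proof}

\section{Signs along arithmetic progressions, worked out for $r=4$}\label{sec:model}

Proposition~\ref{prop:F1} asks for $2n$ alternations with spacing less than $\delta$, while $D_h$ sees a window of length up to $2k\delta$, which contains many of them. A function that simply oscillates fails badly: for $f(x)=\operatorname{sgn}\cos nx$ we get $D_{\pi/n}f(0)=\sum_ja_j=\Lambda>1$. The way out is that $D_h$ sees only arithmetic progressions. We look for a function that alternates on the nodes in the order of the real line and yet has a single sign change along every progression. This is where the independence of the nodes is used.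

In this section and the next, $(s_i)$ may be either of the two alternating sequences of signs; the freedom is needed for a symmetry argument. All definitions are made for general $k$, and the computations that motivate them for $k=2$.

\subsection{One affine map}
Let $V=\mathbb{Q}x_1\oplus\dots\oplus\mathbb{Q}x_{2n}\subset\mathbb{R}$. Write $v=\sum_mq_m(v)x_m$ for $v\in V$, and put
\[
u_m(v)=s_mq_m(v),\qquad A_0(v)=\sum_mu_m(v),\qquad q(v)=\sum_mq_m(v).
\]
If $A$ is an affine map from $V$ to an ordered vector space, then $A(v+jw)=\mathbf a+j\mathbf b$ with $\mathbf a=A(v)$, $\mathbf b=A(v+w)-A(v)$. So $\operatorname{sgn}A$ is a step pattern along every progression in $V$, and $|D_w(\operatorname{sgn}A)(v)|\le1$ for all $v,w\in V$, however large the step. We call the progression $(v,w)$ \emph{critical for $A$} if $D_w(\operatorname{sgn}A)(v)=1$.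

The function $\operatorname{sgn}A_0$ takes the value $s_m$ at $x_m$, so on $V$ it already has the required values and the first of the required bounds. It leaves no room, however. Fix consecutive nodes $x_i,x_l$ with $s_i=-1$, $s_l=+1$. Each level set $\{A_0=a\}$, $a\in\mathbb{Q}$, contains $ax_l+\mathbb{Q}(x_l+x_i)$ and is therefore dense in $\mathbb{R}$. Any $v$ with $A_0(v)=1$ and any small $w$ with $A_0(w)=2$ form a critical progression, so critical centers are everywhere dense.

\subsection{Restoring the nodes}
To create room, shrink the function by a factor $1-\mu$ and restore the values at the nodes: consider $(1-\mu)\operatorname{sgn}A_0+\mu M_0$ with $M_0=\sum_ms_m\mathbf 1_{x_m}$, where $\mathbf 1_p$ is the indicator of the point $p$. On noncritical progressions Lemma~\ref{lem:step} leaves the gap $\vartheta$, which absorbs $\mu M_0$ if $\mu$ is small. On a critical progression the difference equals $1-\mu+\mu D_wM_0(v)$. So we need $D_wM_0(v)\le1$ on critical progressions, and a bound below $1$ when the center is not a node.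

This fails on the line through two consecutive nodes. Let $d=x_l-x_i$ and consider the points $x_l+td$, $t\in\mathbb{Q}$, where $A_0=1+2t$. The progression with center $x_l$ and step $d$ is admissible, as $|d|<\delta$. For $r=4$ it consists of $t=-2,\dots,2$, it is critical, and $D_dM_0(x_l)=\frac23+1$. The excess $\frac23\mu$ must be removed by changing the function at $t=-2$, $1$ or $2$. At $t=-2$ the value would go from $-(1-\mu)$ to $-(1+3\mu)$, and at $t=1$ from $1-\mu$ to $1$. Both are harmful, because the final function will have finite support, and on a progression that meets the support only at its center the difference equals the value at the center. At $t=2$ the value goes from $1-\mu$ down to $1-5\mu$, which is harmless. So we replace $M_0$ by a function $M$ with $M(x_l+2d)=-4$: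
\[
\begin{array}{c|ccccc}
t&-2&-1&0&1&2\\\hline
(-1)^ja_j&\frac16&-\frac23&1&-\frac23&\frac16\\[2pt]
\operatorname{sgn}A_0&-1&-1&1&1&1\\
M&0&-1&1&0&-4
\end{array}
\qquad D_dM(x_l)=\tfrac23+1-\tfrac46=1 .
\]
In general, for every ordered pair $(i,l)$ with $|i-l|=1$ define the \emph{correction point} $z_{il}=x_l+2(x_l-x_i)=3x_l-2x_i$, and put
\[
\beta=\frac{a_1}{a_2}=\frac{k+2}{k-1}>1,\qquad M=\sum_ms_m\mathbf 1_{x_m}-\beta\sum_{|i-l|=1}s_l\mathbf 1_{z_{il}} .
\]
The nodes and correction points have different coordinate vectors, so they are pairwise distinct. We have $|M|\le\beta$, $q=1$ on $\operatorname{supp}M$, and $\operatorname{supp}M\subset I+[-2\delta,2\delta]$.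

\subsection{Averaging over a family of maps}
The correction points bring a new danger: $z=x_l+2d$ helps at an even index and hurts at an odd one. Take a small $w=3x_l+t(x_l+x_i)$ with $t\ne-\frac32$, so that $A_0(w)=3$ and $q(w)\ne0$, and let $v=z-w$. Since $A_0(z)=5$, we get $A_0(v+jw)=2+3j$, and the progression is critical. Its points have $q(v+jw)=1+(j-1)q(w)$, so only $z$ lies in $\operatorname{supp}M$, and $D_wM(v)=\frac23\cdot4=\frac83$.

The remedy is to have fewer critical progressions. Replace $\operatorname{sgn}A_0$ by an average of signs of finitely many affine maps; the difference of the average equals $1$ only on progressions that are critical for every map, and on all others a gap remains. Let $\mathcal{A}$ be the family of $N=2n+3$ affine maps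
\[
A_0,\qquad A_m=(u_m,A_0)\quad(1\le m\le2n),\qquad A_\pm=\big(\pm(q-1),A_0\big),
\]
with values in $\mathbb{Q}$ or in $\mathbb{Q}^2$ with the lexicographic order, and let
\[
S(v)=\frac1N\sum_{A\in\mathcal{A}}\operatorname{sgn}A(v)\qquad(v\in V).
\]
The maps $A_\pm$ force $q(v)=1$ at a center that is critical for both, and this excludes the example above. The maps $A_m$ control the single coordinates. The second component $A_0$ breaks ties in such a way that all maps agree on $\operatorname{supp}M$:
\begin{equation}\label{eq:signs}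
\operatorname{sgn}A(x_m)=s_m,\qquad\operatorname{sgn}A(z_{il})=s_l\qquad(A\in\mathcal{A}).
\end{equation}
Indeed, $A_0(x_m)=u_m(x_m)=s_m$, and the other $u_{m'}$ vanish at $x_m$. Since $s_i=-s_l$, we have $u_l(z_{il})=3s_l$, $u_i(z_{il})=2s_l$, $A_0(z_{il})=5s_l$, and the other $u_{m'}$ vanish at $z_{il}$. Finally $q-1=0$ at all these points. So each first component either has the asserted sign or vanishes, and in the latter case $A_0$ decides.

On the line $x_l+td$ (with $s_l=+1$) we have $u_l=1+t$, $u_i=t$, $A_0=1+2t$, and all other first components vanish. So every $A\in\mathcal{A}$ is positive for $t\ge0$ and negative for $t\le-1$, while $S=\frac{N-2}N\operatorname{sgn}(1+2t)$ for $-1<t<0$. Figure~\ref{fig:line} shows the resulting function.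

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=1.5,yscale=1.5]
\draw[->] (-3.7,0)--(2.9,0) node[right]{$t$};
\draw[dotted] (-3.7,1)--(2.8,1) node[right]{$1$};
\draw[dotted] (-3.7,-1)--(2.8,-1) node[right]{$-1$};
\draw[thick] (-3.7,-0.88)--(-1,-0.88) (-1,-0.68)--(-0.5,-0.68) (-0.5,0.68)--(0,0.68) (0,0.88)--(2.8,0.88);
\foreach \x/\y in {-3/-0.88,-1/-0.88,0/0.88,2/0.88} \draw[fill=white] (\x,\y) circle (0.04);
\foreach \x/\y in {-3/-0.4,-1/-1,-0.5/0,0/1,2/0.4} \fill (\x,\y) circle (0.045);
\foreach \x in {-3,-2,-1,0,1,2} \draw (\x,-0.05)--(\x,0.05);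
\node[above] at (-3,0.05) {$z_{li}$}; \node[above] at (-1,0.05) {$x_i$};
\node[below] at (0,-0.05) {$x_l$}; \node[below] at (2,-0.05) {$z_{il}$};
\end{tikzpicture}
\caption{The function $(1-\mu)S+\mu M$ at the points $x_l+t(x_l-x_i)$, $t\in\mathbb{Q}$, for consecutive nodes with $s_i=-1$, $s_l=+1$ (here $r=4$, and $\mu$ is exaggerated). It equals $1-\mu$ for $t>0$ and $-(1-\mu)$ for $t<-1$, except at the correction points $t=2$ and $t=-3$, where its modulus is lowered to $1-5\mu$. It has modulus $1$ only at the nodes $t=0$ and $t=-1$.}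
\label{fig:line}
\end{figure}

\subsection{The spacing of the nodes}
A bad progression that survives the averaging has center $t=\frac12$ and step $\frac32d$. For $r=4$ it consists of $t=-\frac52,-1,\frac12,2,\frac72$. Every $A\in\mathcal{A}$ has the pattern $({-}{-}{+}{+}{+})$ on it, the values of $M$ are $0,-1,0,-4,0$, and the difference of $M$ is $\frac23+\frac83=\frac{10}3$. This progression is excluded only because its step is too long: $\frac32|d|>\delta$ by \eqref{eq:spacing}. The $2n-1$ gaps, each longer than $\frac23\delta=\frac23\alpha\pi/n$, have to fit into one period with some room left, and this is the source of the hypothesis $\alpha<\frac32$.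

\section{The model function on the rational span}\label{sec:G}

We return to general $k\ge2$ and show that no other bad progression exists.

\begin{lemma}\label{lem:critical}
Let $v,w\in V$, $0<|w|\le\delta$, and suppose that $(v,w)$ is critical for every $A\in\mathcal{A}$. Then $D_wM(v)\le1$ if $v\in X$, and $D_wM(v)\le a_1$ if $v\notin X$.
\end{lemma}

\begin{proof}
Let $y_j=v+jw$. By Lemma~\ref{lem:step}, every $A\in\mathcal{A}$ has $A(v)>0$, and $A(y_1)<0$ or $A(y_{-1})<0$. From $A_\pm(v)>0$ we get $q(v)=1$. From $A_m(v)>0$ we get $u_m(v)\ge0$, and from $A_m(v+w)<0$ or $A_m(v-w)<0$ we get $u_m(v)+u_m(w)\le0$ or $u_m(v)-u_m(w)\le0$. Thus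
\begin{equation}\label{eq:coord}
A_0(v)>0,\qquad q(v)=1,\qquad|u_m(w)|\ge u_m(v)\ge0\quad(1\le m\le2n).
\end{equation}
One consequence is used twice:
\begin{equation}\label{eq:kill}
\text{if }|j|\ge2\text{ and }u_m(y_j)=0,\text{ then }u_m(v)=0 .
\end{equation}
Indeed, $u_m(v)=-ju_m(w)$ gives $u_m(v)=|j||u_m(w)|\ge2u_m(v)$.

We call $(-1)^ja_jM(y_j)$ the contribution of the index $j$ and determine all positive contributions.

\emph{Nodes.} Let $y_j=x_m$. If $|j|\ge2$, then \eqref{eq:kill} shows that $v$ is a multiple of $x_m$, and $q(v)=1$ gives $v=x_m=y_j$, contrary to $w\ne0$. If $j=0$, then $s_m=A_0(v)>0$ and the contribution is $1$. If $|j|=1$, the contribution is $-a_1s_m$, which is positive only for $s_m=-1$. This cannot happen for both $j=1$ and $j=-1$, since then $A_0(v)=\frac12(A_0(y_1)+A_0(y_{-1}))=-1$.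

\emph{Correction points never contribute positively.} Let $y_j$ be a correction point, formed from consecutive nodes $x_i,x_l$, named so that $s_i=-1$, $s_l=+1$. With $d=x_l-x_i$, the point is $y_j=x_l+t_0d$, where either $t_0=2$ ($y_j=z_{il}$, $M=-\beta$) or $t_0=-3$ ($y_j=z_{li}$, $M=+\beta$). Suppose the contribution is positive. Then $j$ is odd if $t_0=2$, and $j$ is even if $t_0=-3$; in the second case $j\ne0$, because $A_0(z_{li})=-5<0$.

We first show that $u_m(v)=0$ for $m\ne i,l$. For $|j|\ge2$ this is \eqref{eq:kill}. If $|j|=1$, then $y_j=z_{il}$, and $A_m(y_j)>0$ by \eqref{eq:signs}. Hence $A_m(y_{-j})<0$, so $u_m(y_{-j})\le0$. But $u_m(y_{-j})=2u_m(v)-u_m(y_j)=2u_m(v)\ge0$, so $u_m(v)=0$.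

Thus $v\in\operatorname{span}(x_i,x_l)$ and $q(v)=1$, which means $v=x_l+td$ with $t=u_i(v)\ge0$. Then $jw=(t_0-t)d$, $u_l(v)=1+t$, and $|u_l(w)|=|t_0-t|/|j|$. So \eqref{eq:coord} and $|w|\le\delta<\frac32|d|$ give
\[
|j|(1+t)\le|t_0-t|<\tfrac32|j| .
\]
Let $t_0=2$. For $|j|\ge3$ the left inequality fails, since $|2-t|\le2+t<3+3t$. For $|j|=1$ it reads $1+t\le|2-t|$ and forces $t\le\frac12$, so $|2-t|\ge\frac32$, and the right inequality fails. Let $t_0=-3$. For $|j|\ge4$ the left inequality fails, since $3+t<4+4t$. For $|j|=2$ the right inequality reads $3+t<3$ and fails.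

\emph{Conclusion.} The only possible positive contributions are $1$ from $j=0$, when $v\in X$, and $a_1$ from at most one of $j=\pm1$. So $D_wM(v)\le a_1$ if $v\notin X$. Let $v=x_l$, so $s_l=+1$. Then $D_wM(v)\le1$ unless $y_j=x_i$ with $|j|=1$ and $s_i=-1$. In that case $|x_l-x_i|=|w|\le\delta$, so the two nodes are consecutive, and $y_{-2j}=x_l-2(x_i-x_l)=z_{il}$. This index exists because $k\ge2$, and it contributes $-a_2\beta=-a_1$. Hence $D_wM(v)\le1+a_1-a_1=1$.
\end{proof}

Next we fix $\mu$ so that the gap $\vartheta/N$ left by the average absorbs $\mu M$: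
\[
\mu=\frac\vartheta{N(\Lambda\beta+1)},\qquad c=\mu(1-a_1)=\frac\mu{k+1}.
\]
Since $\Lambda\ge1$ and $\vartheta\le\frac12$, we have $\mu\beta+\mu\le\frac12$. Also
\begin{equation}\label{eq:c}
1-\mu\le1-\tfrac\mu2\le1-c,\qquad a_1\le1-c .
\end{equation}

To be made periodic, the function must vanish outside an interval shorter than $2\pi$, so the factor $1-\mu$ is replaced by a cutoff $\chi=1-\eta$ that decreases to $0$. At a center $v$ the available room is $\eta(v)$, and the variation of $\chi$ over the progression costs up to $\Lambda$ times the variation of $\eta$. So $\eta$ may grow only by a fixed factor over a distance $k\delta$, and it must grow exponentially from $\mu$ to $1$. Put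
\[
\Gamma=1+\frac1{2\Lambda},\quad R=k\delta\,\frac{\log(1/\mu)}{\log\Gamma},\quad I_1=I+[-(2k+2)\delta,(2k+2)\delta],\quad I_2=I_1+[-R,R],
\]
\[
\eta(x)=\min\big(1,\ \mu\,\Gamma^{\operatorname{dist}(x,I_1)/(k\delta)}\big),\qquad\chi=1-\eta .
\]
Then $\mu\le\eta\le1$, $\chi=1-\mu$ on $I_1$, and $\chi=0$ off $I_2$. The distance function is $1$-Lipschitz, so $\log\eta$ changes by at most $\log\Gamma$ when $x$ moves by at most $k\delta$. As $1-\Gamma^{-1}\le\Gamma-1=\frac1{2\Lambda}$, this gives
\begin{equation}\label{eq:eta}
\Lambda|\eta(x+t)-\eta(x)|\le\tfrac12\eta(x)\qquad(|t|\le k\delta).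
\end{equation}
We have $|I_2|+(2k+2)\delta<2\pi\alpha\theta+(6k+6)\delta+2R$. Here $\alpha\theta<1$, and $\log(1/\mu)=\log(2n+3)+\log((\Lambda\beta+1)/\vartheta)$, so $\delta$ and $R$ are $O(n^{-1}(1+\log n))$ with constants depending only on $k$ and $\alpha$. Hence there is $n_0=n_0(r,\alpha)$ such that
\begin{equation}\label{eq:length}
|I_2|+(2k+2)\delta<2\pi\qquad(n\ge n_0).
\end{equation}
This is the only place where $n$ has to be large. Define
\[
G=\chi S+\mu M\quad\text{on }V .
\]

\begin{lemma}\label{lem:G}
The function $G$ vanishes off $I_2$, satisfies $G(x_m)=s_m$, and $|G|\le1-\mu$ on $V\setminus X$. For $v,w\in V$ with $0<|w|\le\delta$ we have $|D_wG(v)|\le1$, and $|D_wG(v)|\le1-c$ if $v\notin X$.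
\end{lemma}

\begin{proof}
Since $\operatorname{supp}M\subset I_1$, $G$ vanishes off $I_2$. By \eqref{eq:signs}, $G(x_m)=(1-\mu)s_m+\mu s_m=s_m$ and $G(z_{il})=s_l(1-\mu-\mu\beta)$, where $0\le1-\mu-\mu\beta\le1-\mu$. At all other points $|G|\le\chi\le1-\mu$.

Replacing every $s_m$ by $-s_m$ turns $A_0,A_m,A_\pm$ into $-A_0,-A_m,-A_\mp$ and $M$ into $-M$, hence $G$ into $-G$. Our arguments hold for both alternating sequences, so it suffices to bound $D_wG(v)$ from above. Let $y_j=v+jw$ and $\sigma^A_j=\operatorname{sgn}A(y_j)$.

Suppose first that no $y_j$ lies in $\operatorname{supp}M$. Then $D_wG(v)$ is the average over $A\in\mathcal{A}$ of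
\[
\sum_j(-1)^ja_j\chi(y_j)\sigma_j^A=\chi(v)D(\sigma^A)+\sum_j(-1)^ja_j\big(\eta(v)-\eta(y_j)\big)\sigma_j^A .
\]
By Lemma~\ref{lem:step} and \eqref{eq:eta}, this is at most $\chi(v)+\frac12\eta(v)=1-\frac12\eta(v)\le1-\frac\mu2\le1-c$.

Suppose now that some $y_j$ lies in $\operatorname{supp}M\subset I+[-2\delta,2\delta]$. All points of the progression are within $2k\delta$ of it, so they lie in $I_1$, where $\chi=1-\mu$. Thus $D_wG(v)=(1-\mu)D_wS(v)+\mu D_wM(v)$. If $(v,w)$ is critical for every $A$, then $D_wS(v)=1$, and Lemma~\ref{lem:critical} gives $D_wG(v)\le1$, and $D_wG(v)\le1-\mu+\mu a_1=1-c$ if $v\notin X$. Otherwise, by Lemma~\ref{lem:step}, one $D(\sigma^A)$ is at most $1-\vartheta$ and the others are at most $1$, so $D_wS(v)\le1-\vartheta/N$. Since $|D_wM(v)|\le\Lambda\beta$ and $\vartheta/N=\mu(\Lambda\beta+1)$,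
\[
D_wG(v)\le1-\frac\vartheta N+\mu\Lambda\beta=1-\mu\le1-c.\qedhere
\]
\end{proof}

\section{Reduction to finite support}\label{sec:finite}

The function $G$ lives on a dense set. Before its values can be spread into continuous spikes, all but finitely many must be removed. A sharp truncation would destroy the step patterns, so we multiply $G$ by a weight that depends on the arithmetic complexity of a point and decays slowly. The complexity need not be nearly constant along a progression: one point can be much simpler than the others. But two simple points determine the whole progression, so there is at most one exceptional point, and a single exception is harmless.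

\begin{lemma}\label{lem:weights}
Let $|g_j|\le1$ for $|j|\le k$, let $e$ be an index, and let $\rho_j$, $\rho^*$, $\tau$ be numbers with $0\le\rho^*\le\rho_e\le1$ and $|\rho_j-\rho^*|\le\tau$ for $j\ne e$. Then
\[
\big|D\big((\rho_jg_j)_j\big)\big|\le\rho^*|D(g)|+(1-\rho^*)a_e|g_e|+\Lambda\tau\le\max\big(|D(g)|,a_e|g_e|\big)+\Lambda\tau .
\]
\end{lemma}

\begin{proof}
We have $D((\rho_jg_j)_j)=\rho^*D(g)+(\rho_e-\rho^*)(-1)^ea_eg_e+\sum_{j\ne e}(-1)^ja_j(\rho_j-\rho^*)g_j$, and $0\le\rho_e-\rho^*\le1-\rho^*$.
\end{proof}

Let $b=(2k)!$, and let $V_0$ be the set of $v\in V$ such that, for some $K$, all $b^Kq_m(v)$ are integers. The \emph{height} $\operatorname{ht}(v)$ of $v\in V_0$ is the least integer $K\ge0$ such that $b^Kq_m(v)\in\mathbb{Z}$ and $|q_m(v)|\le b^K$ for all $m$. These conditions then hold for all larger $K$ as well. The nodes have height $0$, and there are finitely many points of height at most $K$. The exceptional point does occur: for $K\ge1$, the points $(1+jb^{-K})x_1$ have height $0$ for $j=0$ and height $K$ for $0<|j|\le k$.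

\begin{lemma}\label{lem:height}
Let $x,h\in\mathbb{R}$ and $y_j=x+jh$, $|j|\le k$. If $y_i,y_j\in V_0$ for some $i\ne j$ and both have height at most $K$, then $h\in V_0$, and all $y_l$ lie in $V_0$ and have height at most $K+1$.
\end{lemma}

\begin{proof}
The integer $j-i$ divides $b$, as $1\le|j-i|\le2k$. So $h=(y_j-y_i)/(j-i)$ has coordinates in $b^{-K-1}\mathbb{Z}$ of modulus at most $2b^K$. Hence $y_l=y_i+(l-i)h$ has coordinates in $b^{-K-1}\mathbb{Z}$ of modulus at most $(4k+1)b^K\le b^{K+1}$, since $(2k)!\ge4k+1$ for $k\ge2$.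
\end{proof}

Fix $\tau\in(0,1)$. Put $\rho(v)=\max(0,1-\tau\operatorname{ht}(v))$ for $v\in V_0$, and define $F_0$ on $\mathbb{R}$ by
\[
F_0=\rho\,G\ \text{ on }V_0,\qquad F_0=0\ \text{ on }\mathbb{R}\setminus V_0 .
\]
By Lemma~\ref{lem:G}, $W=\operatorname{supp}F_0$ is a finite subset of $I_2$, $F_0(x_m)=s_m$, $X\subset W$, and $|F_0|\le1-\mu$ off $X$. With \eqref{eq:c} this gives a bound for a single term: if $f$ is $G$ or $F_0$ and $y$ is a point of its domain, then
\begin{equation}\label{eq:single}
a_j|f(y)|\le1,\qquad\text{and}\qquad a_j|f(y)|\le1-c\ \text{ unless }j=0\text{ and }y\in X .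
\end{equation}

\begin{lemma}\label{lem:F0}
For all $x\in\mathbb{R}$ and $|h|\le\delta$ we have $|D_hF_0(x)|\le1+\Lambda\tau$, and $|D_hF_0(x)|\le1-c+\Lambda\tau$ if $x\notin X$.
\end{lemma}

\begin{proof}
For $h=0$ the difference vanishes. Let $h\ne0$ and $y_j=x+jh$. If at most one $y_j$ lies in $V_0$, then $D_hF_0(x)$ has at most one nonzero term, and \eqref{eq:single} applies. Otherwise $h$ and all $y_j$, among them $x=y_0$, lie in $V_0$ by Lemma~\ref{lem:height}. Let $e$ be an index of minimal height and $K=\min_{j\ne e}\operatorname{ht}(y_j)$. Two points have height at most $K$, so $\operatorname{ht}(y_j)\in\{K,K+1\}$ for $j\ne e$, and $\operatorname{ht}(y_e)\le K$. With $\rho^*=\max(0,1-\tau K)$ and $\rho_j=\rho(y_j)$ we get $|\rho_j-\rho^*|\le\tau$ for $j\ne e$ and $\rho^*\le\rho_e\le1$. Lemma~\ref{lem:weights} with $g_j=G(y_j)$ gives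
\[
|D_hF_0(x)|\le\max\big(|D_hG(x)|,\,a_e|G(y_e)|\big)+\Lambda\tau,
\]
and both assertions follow from Lemma~\ref{lem:G} and \eqref{eq:single}.
\end{proof}

\section{Logarithmic spikes}\label{sec:spikes}

It remains to replace each point mass of $F_0$ by a continuous spike. Two things must be arranged. A real progression that passes close to two or more points of $W$ should shadow an exact progression of admissible step through these points; this holds when the spikes are narrow. And the profile of the spike should take nearly the same value at all points of the progression, with one exception allowed by Lemma~\ref{lem:weights}. The offsets from the shadowed progression form a progression themselves, and all its terms except the one nearest to $0$ have comparable size. So the profile should vary slowly in $\log t$.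

\begin{proof}[Proof of Proposition~\ref{prop:F1}]
Let $s_i=(-1)^i$, let $c=\mu/(k+1)$, which does not depend on $\tau$, and let $F_0$, $W$ be as in Section~\ref{sec:finite}.

\emph{The spikes.} The set $H=\{(y-y')/i:\ y,y'\in W,\ 1\le|i|\le2k\}$ is finite. Choose $\nu\in(0,\delta)$ so small that distinct elements of $H$ differ by more than $4\nu$ and no element of $H$ has modulus in $(\delta,\delta+2\nu]$. Since $H$ contains $0$ and all differences $y-y'$, distinct points of $W$ are more than $4\nu$ apart. Put $\psi(0)=1$ and
\[
\psi(t)=\min\Big(1,\max\Big(0,\frac{\tau\log(\nu/t)}{\log(4k+1)}\Big)\Big)\qquad(t>0).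
\]
The function $\psi$ is continuous and nonincreasing on $[0,\infty)$, equals $1$ near $0$, vanishes on $[\nu,\infty)$, and satisfies $\psi(t)-\psi((4k+1)t)\le\tau$ for $t\ge0$. Let
\[
\varphi(x)=\sum_{y\in W}F_0(y)\psi(|x-y|),\qquad F_1(x)=\sum_{m\in\mathbb{Z}}\varphi(x-2\pi m).
\]
The function $\varphi$ vanishes off $I_3=I_2+[-\nu,\nu]$. By \eqref{eq:length} and $\nu<\delta$, the translates of $I_3$ by $2\pi\mathbb{Z}$ are separated by gaps longer than $2k\delta$. So $F_1\in C$, and $F_1(x_i)=\varphi(x_i)=F_0(x_i)=s_i$.

Let $x\in\mathbb{R}$, $0<|h|\le\delta$, and call $x$ \emph{far} if $\operatorname{dist}(x,X+2\pi\mathbb{Z})\ge\nu$. The points $x+jh$ lie in an interval of length at most $2k\delta$, so they meet at most one translate of $I_3$. Shifting $x$ by a multiple of $2\pi$ changes neither $D_hF_1(x)$ nor the property of being far. So we may assume that no translate other than $I_3$ itself is met, and then $D_hF_1(x)=D_h\varphi(x)$. Let $J$ be the set of indices $j$ with $|x+jh-y_j|<\nu$ for some $y_j\in W$. This $y_j$ is unique, $\varphi(x+jh)=F_0(y_j)\psi(|x+jh-y_j|)$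 for $j\in J$, and $\varphi(x+jh)=0$ for $j\notin J$.

\emph{At most one spike is hit.} If $J=\emptyset$, then $D_h\varphi(x)=0$. If $J=\{j\}$, then $|D_h\varphi(x)|\le a_j|F_0(y_j)|$. If $x$ is far and $j=0$, then $|x-y_0|<\nu$ shows $y_0\notin X$. So \eqref{eq:single} gives both bounds.

\emph{The shadowed progression.} Let $|J|\ge2$. For $i\ne j$ in $J$, the quotient $(y_j-y_i)/(j-i)\in H$ differs from $h$ by less than $2\nu$. Any two such quotients differ by less than $4\nu$, so all are equal to one number $h'\in H$, possibly $0$. From $|h'|<\delta+2\nu$ and the choice of $\nu$ we get $|h'|\le\delta$. The number $x'=y_i-ih'$ does not depend on $i\in J$. For all $|j|\le k$ put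
\[
g_j=F_0(x'+jh'),\qquad o_j=(x+jh)-(x'+jh')=(x-x')+j(h-h'),\qquad\psi_j=\psi(|o_j|).
\]
Then $\varphi(x+jh)=\psi_jg_j$ for all $|j|\le k$. For $j\in J$ this holds because $x'+jh'=y_j$. For $j\notin J$ the left side is $0$, and either $x'+jh'\notin W$, so $g_j=0$, or $x'+jh'\in W$, so $|o_j|\ge\nu$ and $\psi_j=0$.

\emph{The weights.} Let $e$ minimize $|o_j|$, and let $\varrho=\min_{j\ne e}|o_j|=|o_{j_1}|$ with $j_1\ne e$. Then $|h-h'|\le|o_{j_1}-o_e|\le2\varrho$, so for $j\ne e$
\[
\varrho\le|o_j|\le|o_{j_1}|+2k|h-h'|\le(4k+1)\varrho .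
\]
With $\psi^*=\psi(\varrho)$ this gives $\psi^*-\tau\le\psi_j\le\psi^*$ for $j\ne e$, and $\psi^*\le\psi_e\le1$. Since $D(g)=D_{h'}F_0(x')$, Lemma~\ref{lem:weights} yields
\begin{equation}\label{eq:final}
|D_h\varphi(x)|\le\psi^*|D_{h'}F_0(x')|+(1-\psi^*)a_e|F_0(x'+eh')|+\Lambda\tau .
\end{equation}
By Lemma~\ref{lem:F0} and \eqref{eq:single}, the right side is at most $1+2\Lambda\tau$.

Now let $x$ be far. If $x'\notin X$, then $|D_{h'}F_0(x')|\le1-c+\Lambda\tau$ by Lemma~\ref{lem:F0} and $a_e|F_0(x'+eh')|\le1-c$ by \eqref{eq:single}, so \eqref{eq:final} is at most $1-c+2\Lambda\tau$. If $x'\in X$, then $|o_0|=|x-x'|\ge\nu$ and $\psi_0=0$. As $|o_j|<\nu$ for $j\in J$, we have $e\ne0$, and therefore $\psi^*\le\psi_0+\tau=\tau$. Using $|D_{h'}F_0(x')|\le\Lambda$, we bound \eqref{eq:final} by $\Lambda\tau+a_1+\Lambda\tau\le1-c+2\Lambda\tau$.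
\end{proof}

This completes the proof of Theorem~\ref{thm:main}.

\begin{remark}
The argument says nothing about $r=2$: a progression then has no point of index $\pm2$, so the compensation at the end of the proof of Lemma~\ref{lem:critical} is not available. It does not apply to odd $r=2k+1$ either. By the telescoping identity in the proof of Lemma~\ref{lem:step}, the $r$-th difference of a jump from $-1$ to $1$ reaches the modulus $2\binom{2k}k$, which exceeds $\binom{2k+1}k=\binom{2k}k+\binom{2k}{k-1}$. So for odd $r$ the step patterns, on which the whole construction rests, give a ratio below $\gamma_r^*$. Nothing is claimed for these $r$.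
\end{remark}

\begin{thebibliography}{1}
\bibitem{FKS} S.~Foucart, Yu.~Kryakin, and A.~Shadrin, \emph{On the exact constant in Jackson-Stechkin inequality for the uniform metric}, arXiv:math/0612283 (2006).
\end{thebibliography}
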